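# Unconditional families of full size in quotients of biduals

Scalars are $\mathbb K=\mathbb R$ or $\mathbb C$, $\mathfrak c=2^{\aleph_0}$, and $B_V$ is the closed unit ball of a Banach space $V$. We write $2^{<\omega}$ for the set of finite sequences of $0$'s and $1$'s (the nodes of the dyadic tree), $|s|$ for the length of $s$, and $2^\omega$ for the Cantor space of infinite sequences (the branches). For $\sigma\in2^\omega$, $\sigma|n$ is the initial segment of length $n$, and $[s]=\{\sigma\in2^\omega:\sigma|n=s\}$ for $|s|=n$; this set is clopen. "Measure on $2^\omega$" means $\mathbb K$-valued Borel measure, and $M=M(2^\omega)=C(2^\omega)^*$ is the space of all of them. A measure $\mu$ is *diffuse* if $\mu(\{x\})=0$ for all $x\in 2^\omega$.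

## 1. Branches of the dyadic tree in $\ell_\infty/Z$

Index the coordinates of $c_0$ by the countable set $2^{<\omega}$. Then $X=c_0(2^{<\omega})$ is separable, $X^*=\ell_1(2^{<\omega})$, and $X^{**}=\ell_\infty(2^{<\omega})$ is non-separable with $|X^{**}|=\mathfrak c$. For each branch $\sigma$ let $f_\sigma\in\ell_\infty(2^{<\omega})$ be the indicator of the set of nodes on it:
$$f_\sigma(s)=1\ \text{ if } \sigma||s|=s,\qquad f_\sigma(s)=0\ \text{ otherwise.}$$
This is a family of $\mathfrak c$ vectors of norm one. How does it behave under changes of sign?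

Take the comb $\sigma_j=0^j1000\cdots$ for $1\le j\le n$ (that is, $j$ zeros, then a one, then zeros). A node $0^i$ lies on $\sigma_j$ exactly when $i\le j$. Every other node lies on at most one $\sigma_j$. So
$$\Big\|\sum_{j=1}^n\lambda_jf_{\sigma_j}\Big\|=\max\Big(\max_{1\le i\le n}\Big|\sum_{j\ge i}\lambda_j\Big|,\ \max_j|\lambda_j|\Big).$$
With $\lambda_j=(-1)^j$ the norm is $1$, and with all $\lambda_j=1$ it is $n$. Changing signs can multiply the norm by $n$, for every $n$.

Now divide by a subspace. For $\mu\in M$ put $f_\mu(s)=\mu([s])$, so that $f_{\delta_\sigma}=f_\sigma$ and $\|f_\mu\|_\infty\le\|\mu\|$. Let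
$$Z=\overline{\{f_\mu:\mu\text{ diffuse}\}}\subseteq\ell_\infty(2^{<\omega}),\qquad y_\sigma=f_\sigma+Z .$$
We need one observation, which will return later:
$$\mu\text{ is diffuse}\iff \max_{|s|=n}|\mu|([s])\to0\quad(n\to\infty).\tag{1}$$
Here $|\mu|(\{x\})=|\mu(\{x\})|$, so the implication from right to left is clear. Conversely, suppose that for some $\varepsilon>0$ there are nodes $s$ of arbitrarily large length with $|\mu|([s])\ge\varepsilon$. The set of all nodes with this property is closed under initial segments, so it is an infinite, finitely branching tree. By König's lemma it has an infinite branch $x$, and $|\mu|(\{x\})=\lim_n|\mu|([x|n])\ge\varepsilon$. So $\mu$ is not diffuse.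

By (1), $f_\mu\in c_0$ for diffuse $\mu$, hence $Z\subseteq c_0$. Let $\sigma_1,\dots,\sigma_k$ be distinct. We claim
$$\Big\|\sum_j\lambda_jy_{\sigma_j}\Big\|=\max_j|\lambda_j| .\tag{2}$$
For "$\ge$": put $F=\sum_j\lambda_jf_{\sigma_j}$. Once $n$ is so large that the $\sigma_j|n$ are distinct, $F(\sigma_i|n)=\lambda_i$, so $F$ has distance at least $\max_i|\lambda_i|$ from $c_0\supseteq Z$. For "$\le$": fix $N$ with the $\sigma_j|N$ distinct, let $\nu_j$ be a diffuse probability measure on $[\sigma_j|N]$, and put $\mu=\sum_j\lambda_j\nu_j$. If $|s|\le N$, then $f_{\sigma_j}(s)=f_{\nu_j}(s)$ for all $j$, so $(F-f_\mu)(s)=0$. If $|s|>N$, then $[s]$ meets at most one of the sets $[\sigma_j|N]$, and $(F-f_\mu)(s)$ is either $0$ or $\lambda_j(f_{\sigma_j}(s)-\nu_j([s]))$ for that $j$, of modulus at most $|\lambda_j|$. So $\|F-f_\mu\|\le\max_j|\lambda_j|$, and (2) holds.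

So the family $(f_\sigma)$, which is badly sensitive to signs in $X^{**}$, becomes completely insensitive to them in the quotient $X^{**}/Z$, and it still has $|X^{**}|$ members. Can one always do this?

**Definition.** A family $(y_i)_{i\in I}$ of nonzero vectors of a Banach space is *unconditional* if there is $C\ge1$ such that
$$\Big\|\sum_{i\in F}\varepsilon_i\lambda_iy_i\Big\|\le C\Big\|\sum_{i\in F}\lambda_iy_i\Big\|$$
for every finite $F\subseteq I$, all scalars $(\lambda_i)_{i\in F}$ and all signs $\varepsilon_i\in\{-1,1\}$. It is *suppression-1-unconditional* if $\|\sum_{i\in G}\lambda_iy_i\|\le\|\sum_{i\in F}\lambda_iy_i\|$ for all finite $G\subseteq F\subseteq I$ and all scalars.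

The family $(y_\sigma)$ of (2) is suppression-1-unconditional; the family $(f_\sigma)$ in $\ell_\infty$ is not unconditional for any $C$. Suppression-1 gives $C=2$: split $F$ into $F_+=\{\varepsilon_i=1\}$ and $F_-=\{\varepsilon_i=-1\}$; then $\|\sum_F\varepsilon_i\lambda_iy_i\|\le\|\sum_{F_+}\lambda_iy_i\|+\|\sum_{F_-}\lambda_iy_i\|\le2\|\sum_F\lambda_iy_i\|$. Also, the members of a suppression-1 family are distinct vectors, since $y_i=y_j$ with $i\neq j$ would give $0=\|y_i-y_j\|\ge\|y_i\|>0$. So the size of the index set is the size of the family.

A *quotient* of $X^{**}$ is a space $X^{**}/Z$ with $Z$ a closed subspace. The question, taken from the paper of Spiros A. Argyros, Pandelis Dodos and Vassilis Kanellopoulos, "A classification of separable Rosenthal compacta and its applications", arXiv:0805.2032 (2008), is: *if $X$ is separable and $X^{**}$ is non-separable, does some quotient of $X^{**}$ contain an unconditional family of size $|X^{**}|$?* The answer is yes, in ZFC.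

**Main Theorem.** Let $X$ be a separable Banach space with $X^{**}$ non-separable. Then some quotient $Y$ of $X^{**}$ contains an unconditional family of cardinality $|X^{**}|$, with $C\le2$.

It follows from two theorems about a separable Banach space $E$ with $E^*$ non-separable.

**Theorem A.** Let $E$ be separable with $E^*$ non-separable, and let $L\subseteq E^*$ be a norm-separable closed subspace (for example $L=\{0\}$). There is a closed subspace $Z$ with $L\subseteq Z\subseteq E^*$ such that $E^*/Z$ contains a suppression-1-unconditional family of cardinality $\mathfrak c$, with norms in $[\frac14,1]$.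

**Theorem B.** Let $E$ be separable with $E^*$ non-separable. There is a closed subspace $D\subseteq E^*$ such that $D^*=E^{**}/D^\perp$ contains a suppression-1-unconditional family of cardinality $\mathfrak c$, with norms in $[1,2]$.

## 2. From Theorems A and B to biduals: three kinds of separable space

Two theorems are needed because of the size of $X^*$. If $X^*$ is separable, then $X^{**}$ is the dual of a separable space and Theorem A speaks about it. If $X^*$ is non-separable, Theorem A with $E=X$ produces a quotient of $X^*$, one dual too low; Theorem B goes one dual higher. There the cardinality of $X^{**}$ must also be controlled, and the presence or absence of $\ell_1$ decides it. We recall: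

* **Odell–Rosenthal** (Israel J. Math. 20 (1975)): if $X$ is separable and $\ell_1$ does not embed isomorphically in $X$, every $x^{**}\in X^{**}$ is a weak* limit of a sequence in $X$.
* **James**: if $\ell_1$ embeds in $X$, then for every $\delta>0$ there is $U:\ell_1\to X$ with $\|x\|\le\|Ux\|\le(1+\delta)\|x\|$ (after scaling).
* $\ell_1^*=\ell_\infty=C(\beta\mathbb N)$, and $|\beta\mathbb N|=2^{\mathfrak c}$.

**Proof of the Main Theorem, given Theorems A and B.** Let $X$ be separable with $X^{**}$ non-separable. As $X\ne\{0\}$, $|X^{**}|\ge\mathfrak c$.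

**Case 1: $X^*$ is separable.** An element of $X^{**}$ is determined by its values on a countable dense subset of $X^*$, so $|X^{**}|\le\mathfrak c^{\aleph_0}=\mathfrak c$. Theorem A with $E=X^*$ and $L=\{0\}$ gives a quotient of $E^*=X^{**}$ containing a suppression-1-unconditional family of size $\mathfrak c=|X^{**}|$; it is unconditional with $C=2$.

**Case 2: $X^*$ is non-separable and $\ell_1$ does not embed in $X$.** By Odell–Rosenthal, $|X^{**}|$ is at most the number of sequences in $X$, which is $\mathfrak c^{\aleph_0}=\mathfrak c$. Theorem B with $E=X$ gives the required family in the quotient $X^{**}/D^\perp$, again with $C=2$.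

**Case 3: $\ell_1$ embeds in $X$.** Since $X$ has a countable dense set, $|X^*|\le\mathfrak c$; elements of $X^{**}$ are functions $X^*\to\mathbb K$, so $|X^{**}|\le\mathfrak c^{\mathfrak c}=2^{\mathfrak c}$. Take $U$ from James's theorem with some $\delta\in(0,1]$. Then $U$ is an isomorphism of $\ell_1$ onto a closed subspace $V\subseteq X$, and $V^{**}$ embeds isometrically in $X^{**}$, so $\|\xi\|\le\|U^{**}\xi\|\le(1+\delta)\|\xi\|$ for $\xi\in\ell_1^{**}=C(\beta\mathbb N)^*$. Distinct points of $\beta\mathbb N$ have disjoint neighborhoods, so the point masses satisfy $\|\sum_p a_p\delta_p\|=\sum_p|a_p|$ for finite sums. Hence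
$$\Big\|\sum\varepsilon_pa_pU^{**}\delta_p\Big\|\le(1+\delta)\sum|a_p|\le(1+\delta)\Big\|\sum a_pU^{**}\delta_p\Big\| .$$
So $(U^{**}\delta_p)_{p\in\beta\mathbb N}$ is unconditional in $Y=X^{**}$ with $C\le1+\delta\le2$, and it has $2^{\mathfrak c}$ members. Together with the upper bound, $|X^{**}|=2^{\mathfrak c}$, as required.

The three cases exhaust all possibilities. $\square$

The rest of the lecture proves Theorems A and B.

## 3. What biorthogonal functionals give, and an exceptional pair

Section 5 shows that the tree picture of Section 1 exists, approximately, in every dual $E^*$ of the kind we study: there are vectors $e_s\in E$ with $\|e_s\|\le2$ and functionals $f_\sigma\in B_{E^*}$, depending weak*-continuously on $\sigma\in2^\omega$, such that $f_\sigma(e_s)$ is close to $1$ or $0$ according to whether $s$ lies on $\sigma$ or not. Taking limits of $e_{\sigma|n}$ along branches gives $w_\sigma\in E^{**}$ with $\|w_\sigma\|\le2$ and $w_\sigma(f_\tau)=\delta_{\sigma\tau}$.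

A first attempt is to use this biorthogonality and hope that $(f_\sigma)$ is unconditional. All it yields is $\max_j|\lambda_j|\le2\|\sum_j\lambda_jf_{\sigma_j}\|$, that is, control of one coefficient at a time. In Section 1 we had exactly such functionals (limits along branches, of norm one), and the comb showed that $(f_\sigma)$ is not unconditional. So biorthogonality alone does not suffice.

The example suggests dividing by $Z=\overline{\{f_\mu:\mu\text{ diffuse}\}}$. But there (2) came from the supremum norm, and in general the norm of the quotient cannot be guessed. For instance let $E=C(2^\omega)$, $e_s=\chi_{[s]}$, $f_\sigma=\delta_\sigma$. Then $f_\mu=\mu$, and for diffuse $\mu$ and distinct $\sigma_j$ we have $\|\sum_j\lambda_j\delta_{\sigma_j}-\mu\|=\sum_j|\lambda_j|+\|\mu\|$, so now $\|\sum_j\lambda_jy_{\sigma_j}\|=\sum_j|\lambda_j|$. We need an argument that deletes a coordinate without computing the norm.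

Here is one, in its simplest form. Suppose that not only $\lambda_1f_{\sigma_1}+\lambda_2f_{\sigma_2}$ is within $r$ of some $f_\mu$ with $\mu$ diffuse, but that for every $\tau$ in some Cantor set $K$
$$\big\|\lambda_1f_{\sigma_1}+\lambda_2f_\tau-f_{\mu_\tau}\big\|<r,\qquad\mu_\tau\text{ diffuse.}$$
Average over $\tau$ with respect to a diffuse probability measure $\nu$ on $K$. The term $\lambda_2f_\tau$ turns into $\lambda_2f_\nu$, which lies in $Z$. The terms $f_{\mu_\tau}$ turn into $f_{\bar\mu}$ with $\bar\mu$ an average of diffuse measures, again diffuse. So $\lambda_1f_{\sigma_1}$ is within $r$ of $Z$: *moving a coordinate over a Cantor set and averaging deletes it.*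

The trouble is that a bound for one tuple may hold for that tuple only. This really happens. Let $a=000\cdots$, $b=111\cdots$, $S=\{a|n,\,b|n:n\ge1\}$, and give $\ell_\infty(2^{<\omega})$ the norm
$$|||g|||=\max\Big\{\tfrac12\sup_{s}|g(s)|,\ \sup_{s\notin S}|g(s)|,\ \sup_{n\ge1}|g(a|n)+g(b|n)|\Big\}.$$
Since $\frac12\|g\|_\infty\le|||g|||\le2\|g\|_\infty$ and $|||\cdot|||$ is a supremum of weak*-continuous seminorms, its unit ball is weak* closed, so it is the dual norm of an equivalent norm on $\ell_1(2^{<\omega})$; let $E$ be that renormed space and $e_s$ its unit vectors. For the $f_\sigma$ of Section 1, $|||f_\sigma|||\le1$ (the nodes $a|n$, $b|n$ with $n\ge1$ are never on the same branch), and $\|e_s\|_E\le2$ because $|g(s)|\le2|||g|||$. So this is a tree of the kind described above. Let $Z$ and $y_\sigma$ be as before, now for this norm.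

* If $\mu$ is diffuse, then $(f_a-f_\mu)(a|n)+(f_a-f_\mu)(b|n)=1-\mu([a|n])-\mu([b|n])\to1$. So $\|y_a\|\ge1$. The same computation with $f_a-f_\tau$ gives $\|y_a-y_\tau\|\ge1$ for every $\tau\notin\{a,b\}$, because $f_\tau(a|n)=f_\tau(b|n)=0$ for large $n$.
* But $\|y_a-y_b\|\le\frac12$. Let $\nu_0,\nu_1$ be the uniform probability measures on $[(0)]$ and $[(1)]$ and $g=f_a-f_b-f_{\nu_0-\nu_1}$. Then $g(\emptyset)=0$. For $|s|=n\ge1$, $g(s)=f_a(s)-2^{-(n-1)}$ if $s$ begins with $0$, and $g(s)=-(f_b(s)-2^{-(n-1)})$ if $s$ begins with $1$. Hence $|g|\le1$ everywhere. A node $s\notin S$ other than $\emptyset$ has $n\ge2$ and $|g(s)|=2^{-(n-1)}\le\frac12$. Finally $g(a|n)+g(b|n)=0$. So $|||g|||\le\frac12$.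

So $\|y_a\|>\|y_a-y_b\|$: suppression fails for the pair $(a,b)$, and $\{\tau:\|y_a-y_\tau\|<1\}=\{a,b\}$ is far too small to carry a diffuse measure.

The way past this is to give up on all tuples and keep the *generic* ones. The set of tuples satisfying a given bound will be definable, hence have the Baire property; Kuratowski–Ulam then says that, apart from a meager set of tuples, a tuple that satisfies the bound can be moved in any single coordinate over a non-meager set without losing it. Countably many bounds suffice, so a comeager set of tuples is good for all of them. A theorem of Mycielski then gives a Cantor set of branches all of whose tuples are good.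

## 4. Category and measurability: the facts to be used

All facts in this section except Mycielski's theorem can be found in Kechris, *Classical Descriptive Set Theory*.

**Baire property.** A subset of a Polish space is *meager* if it is a countable union of nowhere dense sets, *comeager* if its complement is meager, and has the *Baire property* (BP) if it is $U\triangle Q$ with $U$ open and $Q$ meager. For example, the rationals have the BP in $\mathbb R$ with $U=\emptyset$. The sets with the BP form a $\sigma$-algebra. By Baire's theorem, nonempty open sets are non-meager.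

**Analytic sets.** A subset of a Polish space $S$ is *analytic* if it is the projection of a Borel subset of $S\times T$ for some Polish space $T$. Borel sets are analytic. Countable unions of analytic sets are analytic. Analytic sets have the BP, and an uncountable analytic set contains a Cantor set, that is, a homeomorphic copy of $2^\omega$.

**Kuratowski–Ulam.** If $Q\subseteq S\times T$ is meager ($S,T$ Polish), then for all $s$ outside a meager subset of $S$ the section $\{t:(s,t)\in Q\}$ is meager in $T$. For example, for the diagonal in $2^\omega\times2^\omega$, which is closed with empty interior, every section is a single point.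

**Jankov–von Neumann.** Let $S,T$ be standard Borel spaces (for instance Borel subsets of Polish spaces) and $B\subseteq S\times T$ Borel. There is a function $h$ from the projection of $B$ to $S$ into $T$ with $(s,h(s))\in B$, measurable for the $\sigma$-algebra generated by the analytic sets. Such functions are *universally measurable*: measurable with respect to the completion of every finite Borel measure. The point is that a Borel $h$ may not exist, while measurability for one measure $\nu$ is all we need in order to integrate.

**Mycielski** (Fund. Math. 55 (1964)). If $R_k\subseteq(2^\omega)^k$ is comeager for each $k\ge1$, there is a Cantor set $P\subseteq2^\omega$ such that for every $k$ all $k$-tuples of pairwise distinct points of $P$ lie in $R_k$. For example, with $R_k=(2^\omega\setminus\Sigma_0)^k$ and $\Sigma_0$ countable, it says that a Cantor set can avoid $\Sigma_0$.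

**Notation for tuples.** For $\sigma\in(2^\omega)^k$, $k\ge2$, $1\le i\le k$: $\sigma^{(i)}$ is $\sigma$ with the $i$-th coordinate deleted, $\sigma[i\to\tau]$ is $\sigma$ with $\sigma_i$ replaced by $\tau$, and $\lambda^{(i)}$ is defined similarly for $\lambda\in\mathbb K^k$.

**Lemma 2.** Let $k\ge2$ and $1\le i\le k$. If $A\subseteq(2^\omega)^k$ has the BP, then $\{\sigma\in A:\{\tau:\sigma[i\to\tau]\in A\}\text{ is meager}\}$ is meager.

**Proof.** Write $A=U\triangle Q$ with $U$ open and $Q$ meager. By Kuratowski–Ulam there is a meager $Q'\subseteq(2^\omega)^{k-1}$ such that $\{\tau:\sigma[i\to\tau]\in Q\}$ is meager whenever $\sigma^{(i)}\notin Q'$. Let $\sigma\in A\setminus Q$ with $\sigma^{(i)}\notin Q'$. Then $\sigma\in U$, so the section $\{\tau:\sigma[i\to\tau]\in U\}$ is open and contains $\sigma_i$; hence it is non-meager. The corresponding section of $A$ contains it except for points of the meager section of $Q$, so it is non-meager too. Thus the set in the lemma is contained in $Q\cup\{\sigma:\sigma^{(i)}\in Q'\}$. The second set is, up to the order of coordinates, $Q'\times2^\omega$, which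 is meager. $\square$

(Lemma 1 is the construction of the tree, in the next section.)

## 5. A dyadic tree in every non-separable dual of a separable space

From here on $E$ is separable and $E^*$ is non-separable.

**Lemma 1.** There are $e_s\in E$ ($s\in2^{<\omega}$) with $\|e_s\|\le2$, and a weak*-continuous map $\sigma\mapsto f_\sigma$, $2^\omega\to B_{E^*}$, such that for $|s|=n$: $|f_\sigma(e_s)-1|\le2^{-n}$ if $\sigma|n=s$, and $|f_\sigma(e_s)|\le2^{-n}$ if $\sigma|n\ne s$.

**Proof.** **Step 1: a long biorthogonal-type sequence.** This step turns non-separability into functionals. We choose $f_\alpha\in B_{E^*}$ by recursion on $\alpha<\omega_1$. Given $f_\beta$ for $\beta<\alpha$, the space $W_\alpha=\overline{\mathrm{span}}\{f_\beta:\beta<\alpha\}$ is separable, hence a proper closed subspace of $E^*$. Riesz's lemma gives $f_\alpha\in B_{E^*}$ with $\mathrm{dist}(f_\alpha,W_\alpha)>\frac12$, and Hahn–Banach gives $w_\alpha\in E^{**}$ with $\|w_\alpha\|\le2$, $w_\alpha(f_\alpha)=1$ and $w_\alpha=0$ on $W_\alpha$. So $w_\alpha(f_\beta)=0$ for $\beta<\alpha$. Nothing is known for $\beta>\alpha$, and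 the order of choices below is arranged around this.

**Step 2: only points of uncountable accumulation.** This step lets us later choose an index as large as we like near any given point. Since $E$ is separable, $B=B_{E^*}$ with the weak* topology is compact and metrizable; fix a metric of diameter at most $1$ and a countable base. For each basic open set that contains $f_\alpha$ for only countably many $\alpha$, discard those $\alpha$. Countably many indices are discarded, and an uncountable $I\subseteq\omega_1$ remains. If an open $U$ contains some $f_\alpha$ with $\alpha\in I$, then a basic $O$ with $f_\alpha\in O\subseteq U$ was not among the sets just treated, so it contains $f_\beta$ for uncountably many $\beta$, hence for uncountably many $\beta\in I$. These $\beta$ are unbounded in $\omega_1$. Say that an open set is *rich* if it meets $\{f_\alpha:\alpha\in I\}$.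

**Step 3: the tree.** This step builds the vectors $e_s$ together with shrinking neighborhoods. We construct rich open sets $U_s\subseteq B$ with $\mathrm{diam}\,U_s\le2^{-|s|}$ and $\overline{U_{s^\frown i}}\subseteq U_s$, and $e_s\in2B_E$, such that
$$|f(e_s)-\delta_{st}|\le2^{-n}\qquad\text{for all }|s|=|t|=n,\ f\in U_t .$$
Start with $U_\emptyset=B$ and $e_\emptyset=0$; the requirement reads $|0-1|\le1$.

Suppose level $n$ is done. For each $t\in2^{n+1}$ choose a rich open $V_t^0$ of diameter at most $2^{-n-1}$ with $\overline{V^0_t}\subseteq U_{t|n}$ (a small neighborhood of some $f_\alpha\in U_{t|n}$, $\alpha\in I$). Enumerate $2^{n+1}=\{t_1,\dots,t_m\}$. At stage $j$ we are given rich open sets $V_t^{j-1}$ and produce $e_{t_j}$, as follows. First pick, for $t\ne t_j$, an index $\beta_t\in I$ with $f_{\beta_t}\in V^{j-1}_t$. *Then* pick $\beta_{t_j}\in I$ larger than all of these with $f_{\beta_{t_j}}\in V_{t_j}^{j-1}$; this is possible by Step 2. Now $w_{\beta_{t_j}}$ has the value $1$ at $f_{\beta_{t_j}}$ and $0$ at every other $f_{\beta_t}$. By Goldstine's theorem there is $e_{t_j}\in2B_E$ with $|f_{\beta_t}(e_{t_j})-\delta_{t,t_j}|<2^{-n-1}$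 for all $t\in2^{n+1}$. Put
$$V_t^j=\{f\in V_t^{j-1}:|f(e_{t_j})-\delta_{t,t_j}|<2^{-n-1}\}.$$
This is open and contains $f_{\beta_t}$, so it is rich. After the last stage let $U_t=V^m_t$. Every $f\in U_t$ satisfies all $m$ inequalities, which is the requirement at level $n+1$.

**Step 4: the branches.** For $\sigma\in2^\omega$ the compact nonempty sets $\overline{U_{\sigma|n}}$ decrease and have diameters tending to $0$; let $f_\sigma$ be the unique point of $\bigcap_n\overline{U_{\sigma|n}}=\bigcap_nU_{\sigma|n}$. If $\sigma|n=\sigma'|n$, then $f_\sigma,f_{\sigma'}$ lie in $U_{\sigma|n}$, of diameter at most $2^{-n}$; so $\sigma\mapsto f_\sigma$ is weak* continuous. Since $f_\sigma\in U_{\sigma|n}$, the estimates of the lemma follow with $t=\sigma|n$. $\square$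

**Measures and limits along branches.** For $\mu\in M$ define $f_\mu\in E^*$ by $f_\mu(e)=\int f_\tau(e)\,d\mu(\tau)$. For fixed $e$ the function $\tau\mapsto f_\tau(e)$ is continuous and bounded by $\|e\|$. So $\mu\mapsto f_\mu$ is linear, weak*-weak* continuous, $\|f_\mu\|\le\|\mu\|$, and $f_{\delta_\sigma}=f_\sigma$. Let $w_\sigma\in E^{**}$ be a weak* cluster point of $(e_{\sigma|n})_n$; then $\|w_\sigma\|\le2$. For each $\tau$, $f_\tau(e_{\sigma|n})\to\delta_{\sigma\tau}$ as $n\to\infty$ by Lemma 1 (if $\tau\ne\sigma$, then $\tau|n\ne\sigma|n$ for large $n$), and $|f_\tau(e_{\sigma|n})|\le2$. By dominated convergence $f_\mu(e_{\sigma|n})=\int f_\tau(e_{\sigma|n})\,d\mu(\tau)\to\mu(\{\sigma\})$, and therefore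
$$w_\sigma(f_\mu)=\mu(\{\sigma\})\qquad(\mu\in M,\ \sigma\in2^\omega).\tag{3}$$
In the example of Section 1 (with $E=\ell_1(2^{<\omega})$ and $e_s$ the unit vectors), this says $\mu([\sigma|n])\to\mu(\{\sigma\})$.

## 6. Dividing by the diffuse measures: proof of Theorem A

Let $L\subseteq E^*$ be a norm-separable closed subspace. Let $Z$ be the norm closure of the linear space $\{f_\mu+z:\mu\in M\text{ diffuse},\ z\in L\}$. Then $L\subseteq Z$. Put $y_\sigma=f_\sigma+Z\in E^*/Z$, and for $\sigma\in(2^\omega)^k$, $\lambda\in\mathbb K^k$
$$N(\sigma;\lambda)=\Big\|\sum_{j\le k}\lambda_jy_{\sigma_j}\Big\|=\inf\Big\{\Big\|\sum_j\lambda_jf_{\sigma_j}-f_\mu-z\Big\|:\mu\text{ diffuse},\ z\in L\Big\}.$$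

**Step 1: norms.** We show that $\frac14\le\|y_\sigma\|\le1$ for all but countably many $\sigma$. The upper bound is clear. Let $Z_0=\overline{\{f_\mu:\mu\text{ diffuse}\}}$. By (3), each $w_\sigma$ vanishes on $Z_0$. For $\sigma\ne\tau$ we have $w_\sigma(f_\sigma-f_\tau)=1$ and $\|w_\sigma\|\le2$, so $\|f_\sigma-f_\tau+Z_0\|\ge\frac12$. Fix a countable dense subset $Q_L$ of the image of $L$ in $E^*/Z_0$. If $\|y_\sigma\|<\frac14$, then $f_\sigma+Z_0$ is at distance less than $\frac14$ from the image of $L$, hence from some $d\in Q_L$. The same $d$ cannot serve two different $\sigma,\tau$, for then $\|f_\sigma-f_\tau+Z_0\|<\frac12$. So $\Sigma_0=\{\sigma:\|y_\sigma\|<\frac14\}$ is countable. Let $R_1=2^\omega\setminus\Sigma_0$; it is comeager, since points are nowhere dense in $2^\omega$.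

**Step 2: definability.** We show that bounds on $N$ define analytic sets of tuples. The witnesses must be bounded for this, and also for the integration in Step 3. For $m\in\mathbb N$ let
$$M_m=\{\mu\in M:\|\mu\|\le m\},\quad D_m=\{\mu\in M_m:\mu\text{ diffuse}\},\quad L_m=L\cap mB_{E^*}.$$
With the weak* topology $M_m$ is compact metrizable; with the norm topology $L_m$ is Polish.

*$D_m$ is Borel in $M_m$.* For each $s$, since $[s]$ is clopen,
$$|\mu|([s])=\sup\Big\{\Big|\int\varphi\,d\mu\Big|:\varphi\in C(2^\omega),\ |\varphi|\le\chi_{[s]}\Big\},$$
a supremum of weak*-continuous functions of $\mu$, hence weak* lower semicontinuous. So $\{\mu:|\mu|([s])<1/p\}=\bigcup_q\{\mu:|\mu|([s])\le1/p-1/q\}$ is a countable union of closed sets. By (1), $\mu$ is diffuse if and only if for all $p\ge1$ there is $n$ such that $|\mu|([s])<1/p$ for all $s\in2^n$. This describes $D_m$ by countable intersections and unions of Borel sets.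

*The bound is Borel.* Fix $\lambda\in\mathbb K^k$. The map $(\sigma,\mu,z)\mapsto\sum_j\lambda_jf_{\sigma_j}-f_\mu-z$ from $(2^\omega)^k\times M_m\times L_m$ to $(E^*,w^*)$ is continuous, and $\{\|\cdot\|<r\}=\bigcup_{q<r,\,q\in\mathbb Q}\{\|\cdot\|\le q\}$ is a countable union of weak* closed sets. So "norm $<r$" is a Borel condition on $(\sigma,\mu,z)$. Therefore
$$A_{r,m}(\lambda)=\Big\{\sigma\in(2^\omega)^k:\exists(\mu,z)\in D_m\times L_m,\ \Big\|\sum_j\lambda_jf_{\sigma_j}-f_\mu-z\Big\|<r\Big\}$$
is the projection of a Borel set, hence analytic, hence has the BP. The sections $\{\tau:\sigma[i\to\tau]\in A_{r,m}(\lambda)\}$ are analytic for the same reason. By the definition of $N$,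
$$N(\sigma;\lambda)<r\iff\sigma\in\bigcup_mA_{r,m}(\lambda).$$

**Step 3: moving and averaging.** This is the deletion of a coordinate announced in Section 3.

**Claim.** Let $k\ge2$. If $T=\{\tau:\sigma[i\to\tau]\in A_{r,m}(\lambda)\}$ is non-meager, then $N(\sigma^{(i)};\lambda^{(i)})\le r$.

*Choosing witnesses measurably.* $T$ is analytic, and non-meager sets are uncountable, so $T$ contains a Cantor set $K$. Let $\nu$ be a diffuse Borel probability measure on $K$ (transport the coin-tossing measure of $2^\omega$), regarded also as a measure on $2^\omega$. The set of $(\tau,\mu,z)\in K\times D_m\times L_m$ with $\|\sum_{j\ne i}\lambda_jf_{\sigma_j}+\lambda_if_\tau-f_\mu-z\|<r$ is Borel, and it projects onto $K$ because $K\subseteq T$. By Jankov–von Neumann there are universally measurable maps $\tau\mapsto\mu_\tau\in D_m$ and $\tau\mapsto z_\tau\in L_m$ with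
$$\Big\|\sum_{j\ne i}\lambda_jf_{\sigma_j}+\lambda_if_\tau-f_{\mu_\tau}-z_\tau\Big\|<r\qquad(\tau\in K).\tag{4}$$

*Averaging the witnesses.* The map $\tau\mapsto z_\tau$ is $\nu$-measurable, bounded by $m$, and takes values in the separable Banach space $L$. So it has a Bochner integral $\bar z=\int z_\tau\,d\nu(\tau)$, an element of $L$ with $\bar z(e)=\int z_\tau(e)\,d\nu(\tau)$ for $e\in E$. For $\varphi\in C(2^\omega)$ the function $\tau\mapsto\int\varphi\,d\mu_\tau$ is $\nu$-measurable and bounded by $m\|\varphi\|$, so by the Riesz representation theorem there is $\bar\mu\in M$ with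
$$\int\varphi\,d\bar\mu=\int\Big(\int\varphi\,d\mu_\tau\Big)d\nu(\tau)\qquad(\varphi\in C(2^\omega)).$$
Taking $\varphi(\rho)=f_\rho(e)$ gives $f_{\bar\mu}(e)=\int f_{\mu_\tau}(e)\,d\nu(\tau)$ for $e\in E$.

*The average is diffuse.* Let $x\in2^\omega$. The indicators of the clopen sets $[x|n]$ are continuous, so
$$\bar\mu(\{x\})=\lim_n\bar\mu([x|n])=\lim_n\int\mu_\tau([x|n])\,d\nu(\tau)=\int\mu_\tau(\{x\})\,d\nu(\tau)=0,$$
where dominated convergence applies because $|\mu_\tau([x|n])|\le m$.

*Integrating* (4). Let $e\in B_E$. Evaluate the functional in (4) at $e$; its modulus is less than $r$ for every $\tau\in K$. Integrating with respect to $\nu$, and using $\int f_\tau(e)\,d\nu(\tau)=f_\nu(e)$, we get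
$$\Big|\sum_{j\ne i}\lambda_jf_{\sigma_j}(e)+\lambda_if_\nu(e)-f_{\bar\mu}(e)-\bar z(e)\Big|\le r .$$
As $e\in B_E$ was arbitrary, $\|\sum_{j\ne i}\lambda_jf_{\sigma_j}-f_{\bar\mu-\lambda_i\nu}-\bar z\|\le r$. Since $\bar\mu-\lambda_i\nu$ is diffuse and $\bar z\in L$, this says $N(\sigma^{(i)};\lambda^{(i)})\le r$. The claim is proved.

**Step 4: generic tuples allow deletion.** We produce, for each $k\ge2$, a comeager $R_k\subseteq(2^\omega)^k$ such that for $\sigma\in R_k$
$$N(\sigma^{(i)};\lambda^{(i)})\le N(\sigma;\lambda)\qquad(1\le i\le k,\ \lambda\in\mathbb K^k).\tag{5}$$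
For fixed $\lambda,i,r,m$ the claim shows that
$$\{\sigma\in A_{r,m}(\lambda):N(\sigma^{(i)};\lambda^{(i)})>r\}\subseteq\{\sigma\in A_{r,m}(\lambda):\{\tau:\sigma[i\to\tau]\in A_{r,m}(\lambda)\}\text{ is meager}\},$$
and the set on the right is meager by Lemma 2. Let $\lambda$ range over a countable dense set $\Lambda_k\subseteq\mathbb K^k$, $i\le k$, $r\in\mathbb Q_{>0}$, $m\in\mathbb N$, and let $R_k$ be the complement of the union of these countably many meager sets. Let $\sigma\in R_k$ and $\lambda\in\Lambda_k$. If $N(\sigma;\lambda)<r\in\mathbb Q$, then $\sigma\in A_{r,m}(\lambda)$ for some $m$, so $N(\sigma^{(i)};\lambda^{(i)})\le r$. Letting $r$ decrease to $N(\sigma;\lambda)$ gives (5) for $\lambda\in\Lambda_k$. Since $\|y_\tau\|\le1$ for all $\tau$, $|N(\sigma;\lambda)-N(\sigma;\lambda')|\le\sum_j|\lambda_j-\lambda_j'|$, and similarly for $\sigma^{(i)}$. So both sides of (5) are continuous in $\lambda$, and (5) holds on all of $\mathbb K^k$.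

**Step 5: a Cantor set of generic branches.** We pass from generic tuples to a single family. Mycielski's theorem applied to $(R_k)_{k\ge1}$ gives a Cantor set $P\subseteq2^\omega$ all of whose $k$-tuples of distinct points lie in $R_k$, for every $k$. Let $G\subseteq F\subseteq P$ be finite. If $G=\emptyset$ there is nothing to show. Otherwise list $F$ as a tuple of distinct points and delete the points of $F\setminus G$ one at a time; each tuple that occurs has distinct coordinates in $P$, so (5) applies at each deletion and the norm never increases. Hence $(y_\sigma)_{\sigma\in P}$ is suppression-1-unconditional. Since $P\subseteq R_1$, $\frac14\le\|y_\sigma\|\le1$, and $|P|=\mathfrak c$. $\square$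

In the renormed example of Section 3, the pair $(a,b)$ violates (5), so it belongs to none of the possible sets $R_2$, and $a,b$ cannot both lie in $P$.

## 7. Limits along branches, restricted: proof of Theorem B

Now the candidates are the functionals $w_\sigma\in E^{**}$. As cluster points they are not canonical, but by (3) their values on the $f_\mu$ are. So let
$$D=\overline{\mathrm{span}}\{f_\tau:\tau\in2^\omega\}\subseteq E^*,\qquad y_\sigma=w_\sigma|_D\in D^* .$$
By Hahn–Banach, restriction $E^{**}\to D^*$ identifies $D^*$ isometrically with $E^{**}/D^\perp$, where $D^\perp=\{w\in E^{**}:w|_D=0\}$.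

To see what to expect, take $E=\ell_1(2^{<\omega})$ as in Section 1, with $e_s$ the unit vectors, so that $\|w_\sigma\|\le1$. Let $\sigma_1,\dots,\sigma_k$ be distinct and $\lambda\in\mathbb K^k$; choose $|\varepsilon_j|=1$ with $\varepsilon_j\lambda_j=|\lambda_j|$, $N$ with the $\sigma_j|N$ distinct, and $\tau_j\in[\sigma_j|N]$ with $\tau_j\ne\sigma_j$. For $\mu=\sum_j\varepsilon_j(\delta_{\sigma_j}-\delta_{\tau_j})$ we have $\mu([s])=0$ if $|s|\le N$ and $|\mu([s])|\le1$ if $|s|>N$. So $\|f_\mu\|\le1$, while $\sum_j\lambda_jy_{\sigma_j}(f_\mu)=\sum_j\lambda_j\mu(\{\sigma_j\})=\sum_j|\lambda_j|$. Hence $\|\sum_j\lambda_jy_{\sigma_j}\|=\sum_j|\lambda_j|$ in this example.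

**Step 1: norms.** $\|y_\sigma\|\le\|w_\sigma\|\le2$; and $y_\sigma(f_\sigma)=1$ with $\|f_\sigma\|\le1$ gives $\|y_\sigma\|\ge1$.

**Step 2: definability.** We express the norm through finitely supported measures. Put $N^*(\sigma;\lambda)=\|\sum_{j\le k}\lambda_jy_{\sigma_j}\|$. The vectors $f_\mu$ with $\mu$ finitely supported form the linear span of the $f_\tau$, which is dense in $D$; so those with $\|f_\mu\|<1$ are dense in the open unit ball of $D$. With (3), for $r\ge0$:
$$N^*(\sigma;\lambda)>r\iff\exists\,\mu\text{ finitely supported},\ \|f_\mu\|<1,\ \Big|\sum_j\lambda_j\mu(\{\sigma_j\})\Big|>r.\tag{6}$$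
Write $\mu=\sum_{l\le m}b_l\delta_{\tau_l}$ with $(\tau,b)\in(2^\omega)^m\times\mathbb K^m$. The map $(\tau,b)\mapsto f_\mu=\sum_lb_lf_{\tau_l}$ is weak* continuous, so $\|f_\mu\|<1$ is a Borel condition as in Section 6; and $\mu(\{\sigma_j\})=\sum_{l:\tau_l=\sigma_j}b_l$ is a Borel function of $(\sigma,\tau,b)$. So $\{\sigma:N^*(\sigma;\lambda)>r\}$ is a countable union over $m$ of projections of Borel sets, hence analytic. Its complement $B_r(\lambda)=\{\sigma\in(2^\omega)^k:N^*(\sigma;\lambda)\le r\}$ therefore has the BP.

**Step 3: deleting a coordinate.** Here no averaging is needed, because a witness in (6) notices only finitely many branches. Let $k\ge2$.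

**Claim.** If $\{\tau:\sigma[i\to\tau]\in B_r(\lambda)\}$ is non-meager, then $N^*(\sigma^{(i)};\lambda^{(i)})\le r$.

Suppose not. By (6) there is a finitely supported $\mu$ with $\|f_\mu\|<1$ and $|\sum_{j\ne i}\lambda_j\mu(\{\sigma_j\})|>r$. For every $\tau\notin\mathrm{supp}\,\mu$,
$$\Big|\sum_{j\ne i}\lambda_j\mu(\{\sigma_j\})+\lambda_i\mu(\{\tau\})\Big|=\Big|\sum_{j\ne i}\lambda_j\mu(\{\sigma_j\})\Big|>r,$$
so $N^*(\sigma[i\to\tau];\lambda)>r$ and $\sigma[i\to\tau]\notin B_r(\lambda)$. Hence the section is contained in the finite set $\mathrm{supp}\,\mu$ and is meager, a contradiction.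

**Step 4: generic tuples and a Cantor set.** We finish as for Theorem A. Fix $k\ge2$. For fixed $\lambda,i,r$ the claim and Lemma 2 show that $\{\sigma\in B_r(\lambda):N^*(\sigma^{(i)};\lambda^{(i)})>r\}$ is meager. Let $R_k$ be the complement of the union of these sets over $\lambda$ in a countable dense subset $\Lambda_k$ of $\mathbb K^k$, $i\le k$, and rational $r\ge0$. Let $\sigma\in R_k$ and $\lambda\in\Lambda_k$. For each rational $r\ge N^*(\sigma;\lambda)$ we have $\sigma\in B_r(\lambda)$, so $N^*(\sigma^{(i)};\lambda^{(i)})\le r$; hence $N^*(\sigma^{(i)};\lambda^{(i)})\le N^*(\sigma;\lambda)$. Both sides are Lipschitz in $\lambda$, since $|N^*(\sigma;\lambda)-N^*(\sigma;\lambda')|\le2\sum_j|\lambda_j-\lambda'_j|$, so the inequality holds for all $\lambda\in\mathbb K^k$. Apply Mycielski's theorem to $(R_k)_{k\ge1}$ with $R_1=2^\omega$, and let $P$ be the resulting Cantor set. Deleting coordinates one at a time shows that $(y_\sigma)_{\sigma\in P}$ is suppression-1-unconditional. It has cardinality $\mathfrak c$ and norms in $[1,2]$. $\square$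

With Section 2 this completes the proof of the Main Theorem.

## 8. Non-Asplund spaces, quotients of $X^{**}/X$, and a converse

**Corollary 1.** If $E$ is separable and $E^*$ is non-separable, then $E^*$, which has cardinality $\mathfrak c$, has a quotient containing a suppression-1-unconditional family of size $\mathfrak c=|E^*|$. If $E$ is any non-Asplund space, then $E^*$ has a quotient containing a suppression-1-unconditional family of size $\mathfrak c$.

A Banach space is *non-Asplund* if it has a separable subspace $F$ with $F^*$ non-separable. For example $\ell_1$ is non-Asplund (take $F=\ell_1$), and Hilbert spaces are not, since every separable subspace has a separable dual.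

**Proof.** The first part is Theorem A with $L=\{0\}$, together with $|E^*|=\mathfrak c$: a functional is determined by its values on a countable dense set, and $E^*\ne\{0\}$. For the second part take $F$ as in the definition; we may take it closed, since passing to the closure does not change the dual. Then $F^*=E^*/F^\perp$ is a quotient of $E^*$, and a quotient of a quotient is a quotient (divide $E^*$ by the preimage of the second subspace). Apply the first part to $F$. $\square$

**Corollary 2.** Let $X$ be separable with $X^*$ separable and $X^{**}$ non-separable. Then $X^{**}/X$ has a quotient containing a suppression-1-unconditional family of size $\mathfrak c=|X^{**}|$. More generally, $X$ may be replaced in $X^{**}/X$ by any separable closed subspace of $X^{**}$.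

**Proof.** Let $L$ be the given separable closed subspace of $X^{**}$ (for the first statement, $L=X$ in its canonical position). Apply Theorem A to $E=X^*$ and this $L$. Since $L\subseteq Z$, $X^{**}/Z$ is a quotient of $X^{**}/L$. Finally $|X^{**}|=\mathfrak c$ as in Case 1 of Section 2. $\square$

In Section 1 we have $Z\subseteq c_0$, and the proof of (2) shows that $\|\sum_j\lambda_jf_{\sigma_j}+c_0\|=\max_j|\lambda_j|$ in $\ell_\infty/c_0$ as well: the lower bound there was the distance to $c_0$, and the approximating $f_\mu$ lies in $c_0$.

**Corollary 3.** For separable $X\ne\{0\}$: $X^{**}$ is non-separable if and only if some quotient of $X^{**}$ contains an unconditional family of size $|X^{**}|$. For separable $E$: $E^*$ is non-separable if and only if some quotient of $E^*$ contains an uncountable unconditional family.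

**Proof.** The "only if" parts are the Main Theorem and Corollary 1. For the "if" parts, note that $|X^{**}|\ge\mathfrak c$, so in both statements we are given an uncountable unconditional family $(y_i)_{i\in I}$ in a quotient. Let $C$ be its constant. Normalizing each vector does not affect unconditionality or $C$, so let $\|y_i\|=1$. For $i\ne j$ write $2y_i=(y_i-y_j)+(y_i+y_j)$. The second vector arises from the first by a change of sign, so $\|y_i+y_j\|\le C\|y_i-y_j\|$, and
$$2\le(1+C)\|y_i-y_j\| .$$
So the $y_i$ are uncountably many points at mutual distances at least $2/(1+C)$, and the quotient is non-separable. A quotient of a separable space is separable, so the space itself is non-separable. $\square$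

On constants: the suppression constant $1$ in Theorems A and B is trivially best possible (take $G=F$). No claim is made that the sign constant $2$ is optimal.
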